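# When are the principal distributions $\mathcal D_2$ and $\mathcal D_4$ of an OT–FKM hypersurface isomorphic?

## 1. Odd $m$, where the antipodal map is homotopic to the identity

**Definition (Clifford system).** A symmetric Clifford system on $\mathbb R^{2l}$ is a tuple $P_0,\dots,P_m$ ($m\ge1$) of symmetric real $2l\times 2l$ matrices with $P_iP_j+P_jP_i=2\delta_{ij}I$.

For example, with $m=1$ and $\mathbb R^{2l}=\mathbb R^l\oplus\mathbb R^l$, take $P_0(a,b)=(a,-b)$ and $P_1(a,b)=(b,a)$. A Clifford system with $m+1$ matrices is a module over the algebra generated by $m+1$ anticommuting elements of square $+1$. The standard classification (Ferus–Karcher–Münzner use it in this form) says that $\delta(m)\mid l$, where $\delta(1),\dots,\delta(8)=1,2,4,4,8,8,8,8$ and $\delta(m+8)=16\,\delta(m)$. Two systems that are linearly equivalent are orthogonally equivalent: if $TP_i=P_i'T$, then $T^{T}T$ commutes with every $P_i$, and $T(T^{T}T)^{-1/2}$ is an orthogonal intertwiner. So we may replace a system by an equivalent one without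 changing anything geometric.

Throughout, $q:=l-m-1\ge1$. The OT–FKM (Ozeki–Takeuchi, Ferus–Karcher–Münzner) polynomial is
$$F(x)=|x|^4-2\sum_{i=0}^m\langle P_ix,x\rangle^2 ,$$
and an isoparametric hypersurface of OT–FKM type is a regular level $M=\{x\in S^{2l-1}:F(x)=c\}$ with $-1<c<1$. By Münzner's theory $M$ has four constant principal curvatures $\lambda_k=\cot(\theta_1+\frac{k-1}4\pi)$, $\theta_1\in(0,\frac\pi4)$, and the normal is oriented so that their multiplicities are $(m,q,m,q)$. The principal distribution $\mathcal D_k\subset TM$ is the eigenbundle of the shape operator for $\lambda_k$.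

Qian, Tang and Yan showed that $\mathcal D_1\cong\mathcal D_3$ always, and that $\mathcal D_2\cong\mathcal D_4$ when $m=1$. The question, posed by Lixin Xiao, Wenjiao Yan and Wenjin Zhang in "Principal Distribution Isomorphisms and Almost Hermitian geometry on Isoparametric Hypersurfaces", arXiv:2602.08001 (2026), is this: for $m\ge2$, are $\mathcal D_2$ and $\mathcal D_4$ always isomorphic as real vector bundles over $M$?

For odd $m$ the answer is yes, with a one-line proof once $M$ is described well. We first set up that description.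

### 1.1 Two bundles over $M_+\times S^m$

Identify $Q\in\mathbb R^{m+1}$ with the matrix $\sum Q_iP_i$. Then $QQ'+Q'Q=2\langle Q,Q'\rangle I$. Let $S^m\subset\mathbb R^{m+1}$ be the unit sphere. Each $P\in S^m$ satisfies $P^2=I$ and has trace $0$ (it anticommutes with an invertible matrix), so its eigenspaces $E_\pm(P)$ for $\pm1$ have dimension $l$. For a vector $y$ write $y_\pm=\frac12(1\pm P)y$. The focal manifold is
$$M_+=\{x\in S^{2l-1}:\ \langle P_ix,x\rangle=0\text{ for all }i\}.$$
It is a submanifold of dimension $2l-m-2$: on $M_+$ the vectors $x,P_0x,\dots,P_mx$ are orthonormal. We shall use repeatedly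
$$QPQ=2\langle P,Q\rangle Q-|Q|^2P ,\tag{1}$$
which follows from $PQ=2\langle P,Q\rangle-QP$. Polarizing, $Q'PQ+QPQ'$ lies in $\mathrm{span}(P_i)$.

For $x\in M_+$, $P\in S^m$ and all $Q,Q'$,
$$\langle (Qx)_\pm,(Q'x)_\pm\rangle=\tfrac12\langle Q,Q'\rangle .\tag{2}$$
Indeed the left side is $\frac12\langle Qx,Q'x\rangle\pm\frac12\langle Q'PQx,x\rangle$. The first term is $\frac12\langle Q,Q'\rangle$, because the symmetric part of $Q'Q$ is $\langle Q,Q'\rangle I$. The second vanishes, because the symmetric part of $Q'PQ$ is in $\mathrm{span}(P_i)$ and $\langle P_ix,x\rangle=0$.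

So $Q\mapsto\sqrt2\,(Qx)_\pm$ embeds $\mathbb R^{m+1}$ isometrically in $E_\pm(P)$. Define
$$V_\pm(x,P)=E_\pm(P)\ominus\{(Qx)_\pm:Q\in\mathbb R^{m+1}\},$$
bundles of rank $q$ over $M_+\times S^m$ with
$$V_\pm\oplus\mathbb R^{m+1}\cong E_\pm ,\tag{3}$$
where $E_\pm$ is pulled back from $S^m$ and $\mathbb R^k$ also denotes a trivial bundle. Since $E_+(P)=E_-(-P)$ and $\frac12(1+P)Qx=\frac12(1-(-P))Qx$,
$$V_+=\varphi^*V_-,\qquad \varphi(x,P)=(x,-P).\tag{4}$$

**Proposition 4.** Let $c=\cos4t$ with $t\in(0,\frac\pi4)$. Then $\Phi(x,P)=\cos t\,x+\sin t\,Px$ is a diffeomorphism $M_+\times S^m\to M$, and $\Phi^*\mathcal D_2=V_+$, $\Phi^*\mathcal D_4=V_-$ as subbundles of the trivial bundle $\mathbb R^{2l}$.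

**Step 1: $\Phi$ lands in $M$.** Let $y=\Phi(x,P)$. As $x\perp Px$, $|y|=1$. By (1), $PQP\in\mathrm{span}(P_i)$, so
$$\langle Qy,y\rangle=\cos^2t\,\langle Qx,x\rangle+\sin2t\,\langle Qx,Px\rangle+\sin^2t\,\langle PQPx,x\rangle=\sin2t\,\langle Q,P\rangle .$$
Hence $F(y)=1-2\sin^22t=\cos4t=c$.

**Step 2: a smooth inverse.** For $y\in M$ the vector $(\langle P_iy,y\rangle)_i$ has length $\sin2t>0$. Put $P=\sum\langle P_iy,y\rangle P_i/\sin2t$ and $x=(\cos t\,y-\sin t\,Py)/\cos2t$; these invert $\Phi$ because $(\cos t-\sin tP)(\cos t+\sin tP)=\cos2t$. We must see $x\in M_+$. As $\langle Py,y\rangle=\sin2t$, $|x|^2=(1-\sin^22t)/\cos^22t=1$. For $Q\perp P$,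
$$\cos^22t\,\langle Qx,x\rangle=\cos^2t\,\langle Qy,y\rangle-\sin t\cos t\,\langle(PQ+QP)y,y\rangle+\sin^2t\,\langle PQPy,y\rangle=0,$$
since $\langle Qy,y\rangle=0$, $PQ+QP=0$ and $PQP=-Q$. For $Q=P$ the same expression is $\sin2t(\cos^2t-1+\sin^2t)=0$.

**Step 3: the principal directions.** Put $\xi=-\sin t\,x+\cos t\,Px$, a unit vector orthogonal to $y$. For $X\in T_xM_+$ (that is, $X\perp x,P_ix$) and $Q\in T_PS^m=P^\perp$ we have $d\Phi(X,Q)=\cos t\,X+\sin t\,PX+\sin t\,Qx$, and this is orthogonal to $\xi$ because $X\perp x,Px$ and $Qx\perp x,Px$. So $\xi$ is a unit normal of $M$ in the sphere. If $X\in V_\pm$, then $\langle X,Qx\rangle=\langle X,(Qx)_\pm\rangle=0$ for all $Q$, and $\langle X,x\rangle=\pm\langle X,(Px)_\pm\rangle=0$, so $V_\pm\subset T_xM_+$. For $Q\perp P$ also $PQx\in T_xM_+$: $PQ$ is skew, and the symmetric part of $P_iPQ$ is in $\mathrm{span}(P_i)$. Now compute: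

* $X\in V_\pm$: $d\Phi=(\cos t\pm\sin t)X$ and $d\xi=(-\sin t\pm\cos t)X$.
* $(0,Q)$, $Q\perp P$: $d\Phi=\sin t\,Qx$ and $d\xi=\cos t\,Qx$.
* $(PQx,-Q)$, $Q\perp P$: $d\Phi=\cos t\,PQx$ and $d\xi=-\sin t\,PQx$.

For the normal $-\xi$ the shape operator is $-d(-\xi)=d\xi$. The principal curvatures are therefore $\cot t$ on $\{Qx\}$, $\frac{\cos t-\sin t}{\cos t+\sin t}=\cot(\frac\pi4+t)$ on $V_+$, $-\tan t=\cot(\frac\pi2+t)$ on $\{PQx\}$, and $-\frac{\cos t+\sin t}{\cos t-\sin t}=\cot(\frac{3\pi}4+t)$ on $V_-$. The dimensions $m,q,m,q$ add up to $2l-2=\dim M$, so these are all. Hence $\theta_1=t$, $\mathcal D_2=V_+$, $\mathcal D_4=V_-$.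

**Step 4: the orientation.** The normal $\xi$ would give multiplicities $(q,m,q,m)$, so $-\xi$ is the prescribed normal unless $m=q$. Then $l=2m+1$ is odd, and as $\delta(m)\mid l$ is a power of $2$, $\delta(m)=1$; so $m=1$, $l=3$. In that one case the other orientation replaces the pair $(V_+,V_-)$ by the pair $\{PQx\},\{Qx\}$, which are isomorphic by multiplication by $P$. $\square$

Multiplication by $P$ is also a direct proof that $\mathcal D_1\cong\mathcal D_3$. The question is now whether $V_+\cong V_-$ over $M_+\times S^m$; the level $c$ has disappeared.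

**Proposition 5.** If $m$ is odd, $\mathcal D_2\cong\mathcal D_4$.

*Proof.* For odd $m$ the antipodal map of $S^m$ is homotopic to the identity, so $\varphi\simeq\mathrm{id}$, and by (4) $V_+=\varphi^*V_-\cong V_-$. $\square$

## 2. Even $m$: an antipodal map of degree $-1$, and three theorems

For even $m$ the antipodal map has degree $-1$ and is homotopic to a reflection. Formula (4) then says that $V_+$ is a mirror image of $V_-$, and the proof above says nothing more. What takes its place is the following.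

**Theorem 1.** For $m=4$, $l=4n$, $n\ge2$, there is a Clifford system on $\mathbb R^{8n}$ such that for every $c\in(-1,1)$, $\mathcal D_2$ and $\mathcal D_4$ are not even stably isomorphic. So the statement "$\mathcal D_2\cong\mathcal D_4$ for all OT–FKM hypersurfaces with $m\ge2$" is false.

**Theorem 2 (stable classification).** The following are equivalent: (i) $\mathcal D_2,\mathcal D_4$ are stably isomorphic; (ii) $\mathcal D_2\oplus\mathbb R^{m+1}\cong\mathcal D_4\oplus\mathbb R^{m+1}$; (iii) $m\not\equiv0$ mod $4$, or $\operatorname{tr}(P_0P_1\cdots P_m)=0$.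

**Theorem 3 (complete classification).** $\mathcal D_2\cong\mathcal D_4$ if and only if one of the following holds:

* $m$ is odd;
* $(m,l)\in\{(2,4),(2,6),(2,8),(6,8)\}$;
* $(m,l)=(4,8)$ and $\operatorname{tr}(P_0\cdots P_4)=0$.

## 3. Quaternionic lines and $p_1$: proof of Theorem 1

The natural thing to try against an isomorphism is a characteristic class. By (3), stable classes of $V_\pm$ are those of $E_\pm$, so we want a system whose eigenbundle has a visible one.

**Step 1: the system.** For $(t,z)\in\mathbb R\oplus\mathbb H$ let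
$$A(t,z)=\begin{pmatrix}t&\bar z\\ z&-t\end{pmatrix}$$
act on $\mathbb H^2$ by left multiplication. It is symmetric for the real inner product and $A(t,z)^2=(t^2+|z|^2)I$. So an orthonormal basis of $\mathbb R\oplus\mathbb H$ gives five matrices ($m=4$) on $\mathbb R^8$, and $n$ copies give a Clifford system on $\mathbb R^{8n}$ with $l=4n$ and $q=4n-5\ge1$ for $n\ge2$. With the basis $(1,0),(0,1),(0,i),(0,j),(0,k)$ we find $P_1P_2=\mathrm{diag}(i,-i)$, $P_3P_4=-i\,I$, and so $P_0P_1P_2P_3P_4=I$.

**Step 2: the eigenbundle.** Let $t^2+|z|^2=1$. The equation $A(t,z)(a,b)=(a,b)$ has as solution set, for $t\ne-1$, the right quaternionic line through $(1+t,z)$, and for $t=-1$ the line $(0,1)\mathbb H$. So $S^4=\mathbb{HP}^1$ and $E_+=\tau^{\oplus n}$ with $\tau$ the tautological bundle.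

**Step 3: $p_1(\tau)=\mp2g$, with $g$ a generator of $H^4(S^4)$.** As a complex bundle of rank $2$, $\tau$ has $c_1=0$ and $c_2=e$. Project the constant vector $(1,0)$ orthogonally to the lines. On the line through $(w,1)$ the projection is $(w,1)\,\bar w/(1+|w|^2)$, which has a single transversal zero at $w=0$, and on $(1,0)\mathbb H$ it is nonzero. So $c_2(\tau)=\pm g$ and $p_1(\tau)=c_1^2-2c_2=\mp2g$.

**Step 4: conclusion.** $p_1(E_+)=\mp2ng$, and $p_1(E_-)=-p_1(E_+)$ because $E_+\oplus E_-$ is trivial. By (3), $p_1(V_+)-p_1(V_-)=\mp4n\,\mathrm{pr}^*g$, where $\mathrm{pr}:M_+\times S^4\to S^4$. The projection has a section, so $\mathrm{pr}^*$ is injective and the difference is nonzero. As $p_1$ does not change when a trivial bundle is added, $V_+$ and $V_-$ are not stably isomorphic. $\blacksquare$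

The smallest case is $l=8$: the statement fails for $m=4$ on $\mathbb R^{16}$ with $P_0\cdots P_4=\pm I$, at every level $c$ (replacing $P_0$ by $-P_0$ changes the sign and does not change $F$).

## 4. The class of $E_+$ in $\widetilde{KO}(S^m)$: proof of Theorem 2

Recall that $\widetilde{KO}(S^m)=\mathbb Z_2,\mathbb Z_2,0,\mathbb Z,0,0,0,\mathbb Z$ for $m\equiv1,\dots,8$ mod $8$, and that stably isomorphic bundles of rank greater than $m$ over $S^m$ are isomorphic.

**Step 1: reduction to $2[E_+]=0$.** By (3), and since $\mathrm{pr}$ has a section, $V_\pm$ are stably isomorphic iff $[E_+]=[E_-]$ in $\widetilde{KO}(S^m)$. As $E_+\oplus E_-$ is trivial, this means $2[E_+]=0$. In that case $E_+\cong E_-$, because their rank $l$ exceeds $m$, and (3) gives $V_+\oplus\mathbb R^{m+1}\cong V_-\oplus\mathbb R^{m+1}$. So (i) and (ii) are equivalent to $2[E_+]=0$.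

**Step 2: $m\not\equiv0$ mod $4$.** Then $\widetilde{KO}(S^m)$ is $0$ or $\mathbb Z_2$, and $2[E_+]=0$.

**Step 3: $m\equiv0$ mod $4$.** Now $\widetilde{KO}(S^m)\cong\mathbb Z$. Complexification is injective on it (followed by realification it is multiplication by $2$), and the Chern character is injective on $\widetilde K(S^m)$. So $[E_+]=0$ iff $\int ch_{m/2}(E_+\otimes\mathbb C)=0$. We compute this with the projector $e=\frac12(1+P)$. From $e^2=e$ we get $e\,de\,e=0$, so the connection $e\circ d$ on the image of $e$ has curvature $e(de)^2$, and $(e(de)^2)^k=e(de)^{2k}$. Hence $ch_{m/2}(E_+)$ is a nonzero constant times $\operatorname{tr}(e(de)^m)=2^{-m-1}\operatorname{tr}((1+P)(dP)^m)$. At $P$ choose an oriented orthonormal frame $Q_1,\dots,Q_m$ of $T_PS^m$ with dual forms $\omega_i$. Then $dP=\sum Q_i\omega_i$, and since both the $Q_i$ and the $\omega_i$ anticommute,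
$$(dP)^m=m!\,Q_1\cdots Q_m\,\mathrm{vol}.$$
The trace of $Q_1\cdots Q_m$ is $0$, because for even $m$ this product anticommutes with $Q_1$. And $PQ_1\cdots Q_m=\pm P_0\cdots P_m$, with constant sign: it is the product of an orthonormal basis of $\mathbb R^{m+1}$. So the integral is a nonzero multiple of $\operatorname{tr}(P_0\cdots P_m)$. In $\mathbb Z$, $2[E_+]=0$ iff $[E_+]=0$ iff this trace vanishes. $\blacksquare$

Here stable methods end. If $m$ is even and (iii) holds, then already $\mathcal D_2\oplus\mathbb R^{m+1}\cong\mathcal D_4\oplus\mathbb R^{m+1}$, so neither Pontryagin nor Stiefel–Whitney nor $KO$-classes can separate the two bundles. We first look for isomorphisms.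

## 5. Extended Clifford systems, complex coordinates for $m=2$, and the small isomorphisms

**Proposition 6.** $V_+\cong V_-$ for $(m,l)=(2,4),(2,8),(6,8)$, and for $(m,l)=(4,8)$ with $\operatorname{tr}(P_0\cdots P_4)=0$.

**Step 1: the system extends to $P_0,\dots,P_l$ on $\mathbb R^{2l}$.** Systems with $l+1$ matrices exist on $\mathbb R^8$ and $\mathbb R^{16}$: use $A(t,z)$ on $\mathbb H^2$, and $(a,b)\mapsto(ta+\bar zb,\,za-tb)$ on $\mathbb O^2$, where $\bar z(za)=|z|^2a$ and $z(\bar zb)=|z|^2b$. The algebra on $3$ generators is $M_2(\mathbb C)$ and on $7$ generators $M_8(\mathbb C)$. Both are simple, so for $m=2,6$ all systems of a given size are equivalent, and ours is equivalent to a restriction of the large one. For $m=4$ the algebra is $M_2(\mathbb H)\oplus M_2(\mathbb H)$, with two irreducible modules of dimension $8$, on which the central element $P_0\cdots P_4$ is $+1$ or $-1$. A system is determined by the two multiplicities, that is, by $l$ and the trace. The restriction of $P_0,\dots,P_8$ to $P_0,\dots,P_4$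 has trace $0$, because $P_5$ anticommutes with $P_0\cdots P_4$.

**Step 2: an orthogonal basis of $E_\pm(P)$.** Let $(x,P)\in M_+\times S^m$. For $j>m$ put $y_j^\pm=(P_jx)_\pm=P_jx_\mp$ ($P_j$ anticommutes with $P$). Let $Q$ run through an orthonormal basis of $P^\perp\subset\mathbb R^{m+1}$; then $(Qx)_\pm=Qx_\mp$ as well. These $m+(l-m)=l$ vectors have the form $Rx_\mp$ with the $R$'s mutually anticommuting, symmetric, of square $1$. They are orthogonal, because $R'R$ is skew for two different ones, and each has norm$^2$ $|x_\mp|^2=\frac12$. So they form an orthogonal basis of $E_\pm(P)$.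

**Step 3: the isomorphism.** Since $(Px)_\pm=\pm x_\pm$, $V_\pm$ consists of the vectors $\sum_{j>m}c_jy_j^\pm$ orthogonal to $x_\pm$. Now $\langle y_j^\pm,x_\pm\rangle=\langle P_jx_\mp,x_\pm\rangle=\frac12\langle P_jx,x\rangle$ for both signs, since $P_j$ exchanges $E_\pm(P)$. The condition on $(c_j)$ is the same for $V_+$ and $V_-$, and $\sum c_jy_j^+\mapsto\sum c_jy_j^-$ is an isomorphism $V_+\to V_-$. $\square$

On $\mathbb R^{16}$ with $m=4$ we thus have both behaviors: $(A,A)$ on $\mathbb H^2\oplus\mathbb H^2$ has trace $16$ and $V_\pm$ are not stably isomorphic, while $(A,-A)$ has trace $0$ and $V_+\cong V_-$.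

**Complex coordinates for $m=2$.** The algebra $M_2(\mathbb C)$ has one irreducible module, $\mathbb C^2$. So $l=2k$, and we may take $\mathbb R^{2l}=\mathbb C^2\otimes_{\mathbb C}\mathbb C^k$ with the three $P_j$ equal to $\sigma_j\otimes1$ ($\sigma_j$ the Pauli matrices). For $P\in S^2$ the eigenlines $L_\pm(P)\subset\mathbb C^2$ give $E_\pm=L_\pm\otimes\mathbb C^k$. The bundle $L_+$ has degree $\pm1$ over $S^2$ and $L_+\oplus L_-=\mathbb C^2$, so $L_-\cong L_+^*\cong\bar L_+$. Write $x=e_1\otimes u+e_2\otimes v$. The three equations $\langle P_jx,x\rangle=0$ say $|u|^2=|v|^2=\frac12$ and $u\perp_{\mathbb C}v$, so $M_+\cong V_2(\mathbb C^k)$, the complex Stiefel manifold. Given $P$, choose unit $f_\pm\in L_\pm(P)$ and write $x=f_+\otimes u'+f_-\otimes v'$. A unitary change of basis preserves the conditions, so $|u'|^2=|v'|^2=\frac12$, $u'\perp_{\mathbb C}v'$, and the span of $u',v'$ is that of $u,v$. For $Q=P$, $(Qx)_+=f_+\otimes u'=x_+$. For $Q\perp P$, $Qf_-=\lambda f_+$, where $Q\mapsto\lambda\in\mathbb C$ is a real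 isomorphism from $P^\perp$; so $(Qx)_+=\lambda f_+\otimes v'$. Hence the vectors $(Qx)_+$ span $\mathbb R f_+\otimes u'\oplus\mathbb C f_+\otimes v'$. The same holds for the other sign. With $N=\{u,v\}^{\perp_{\mathbb C}}$, of complex rank $k-2$,
$$V_\pm=\mathbb R\,ix_\pm\ \oplus\ L_\pm\otimes_{\mathbb C}N .\tag{5}$$

For $k=2$ we have $N=0$ and $V_\pm$ are trivial lines, a second proof for $(2,4)$. For $k=3$, $N$ is a complex line bundle with the nowhere zero section $\overline{u\times v}$. So $V_\pm\cong\mathbb R\oplus L_\pm$, and $L_+,L_-\cong\bar L_+$ are the same real bundle. This gives: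

**Proposition 7.** $V_+\cong V_-$ for $(m,l)=(2,6)$.

The rest of Theorem 3 says that for even $m$ these are the only isomorphisms.

## 6. Clutching over $S^m\times S^q$

We need an unstable invariant. For even $m$, $V_+\cong f^*V_-$ with $f$ a reflection of $S^m$ (times the identity of $M_+$). A reflection inverts clutching functions, so an isomorphism $V_+\cong V_-$ makes some clutching class conjugate to its own negative. We set up this class with care for the conjugation.

Let $B=S^q$, $q\ge2$, with base point $b$; $V_0$ an oriented bundle of rank $n\ge3$ over $B$; $G(V_0)$ the group of its orientation-preserving automorphisms; $G_*(V_0)$ those equal to $1$ over $b$. Let $m\ge2$ and let $P_*$ be a point of the equator of $S^m$. Given $V$ over $S^m\times B$ with $V|_{P_*\times B}=V_0$, trivialize $V$ as $\mathrm{pr}^*V_0$ over the two (contractible) hemispheres, by the identity over $P_*$. Comparing over the equator gives a based map $S^{m-1}\to G(V_0)$ and a class $\gamma(V)\in\pi_{m-1}(G(V_0))$. The trivializations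 are unique up to homotopy, so $\gamma(V)$ is well defined. The group is abelian, its sum being the pointwise product, as $G(V_0)$ is a topological group.

**F1.** *If $V\cong V'$, then $\gamma(V')=a\gamma(V)a^{-1}$ for some $a\in\mathrm{Aut}(V_0)$. If $f$ is the reflection of $S^m$ in the equator (so $f(P_*)=P_*$), then $\gamma(f^*V)=-\gamma(V)$. Also $\gamma(V\oplus\mathbb R)=\gamma(V)\oplus1$.* For the first, $a$ is the restriction of the isomorphism to $P_*\times B$. For the second, $f$ exchanges the hemispheres and fixes the equator, so it inverts the clutching function. The third is clear.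

**F2.** *There is a homomorphism $j:\pi_{m-1+q}(SO(n))\to\pi_{m-1}(G(V_0))$, compatible with adding trivial summands, with image $\ker(ev_b:\pi_{m-1}(G(V_0))\to\pi_{m-1}(SO(n)))$. If $V_0$ is trivialized, $\pi_{m-1}(G(V_0))=\pi_{m-1}(SO(n))\oplus\pi_{m-1+q}(SO(n))$ and $j$ is the second inclusion. If $m=2$, $j$ is injective.* Choose a disc $D\subset B\setminus b$ and an oriented trivialization of $V_0|_D$. Extension by the identity maps $\Omega^qSO(n)=\mathrm{Map}(D,\partial D;SO(n),1)$ to $G_*(V_0)$. It is the fiber of the restriction of $G_*(V_0)$ to automorphisms over the complementary disc that are $1$ over $b$; these form a contractible space, since that disc contracts to $b$. So it is a homotopy equivalence. On homotopy groups it does not depend on choices: discs in $B\setminus b$ are isotopic, and $SO(n)$ is connected. Let $j$ be the composite $\pi_{m-1+q}(SO(n))\cong\pi_{m-1}(G_*)\to\pi_{m-1}(G)$. Evaluation at $b$ is a fibration with fiber $G_*$, so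
$$\pi_m(SO(n))\to\pi_{m-1}(G_*)\to\pi_{m-1}(G)\xrightarrow{ev_b}\pi_{m-1}(SO(n))$$
is exact. If $V_0$ is trivialized, $G=\mathrm{Map}(B,SO(n))$, and the constant maps split the sequence. If $m=2$, use $\pi_2(SO(n))=0$.

**F3.** *For $a\in G(V_0)$, conjugation by $a$ is trivial on $\operatorname{im}j$.* As $SO(n)$ is connected, $a$ can be deformed into $G_*(V_0)$, and then to be $1$ on a neighborhood of $b$. Deforming $a$ does not change conjugation on $\pi_{m-1}(G)$. Now use in F2 a disc $D$ (not containing $b$) in that neighborhood: automorphisms supported in $D$ commute with $a$.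

**F4.** *If $\zeta'$ agrees with $\zeta$ outside a disc in the top cell of $S^m\times B$ and is reglued there by $d\in\pi_{m+q-1}(SO(n))=\pi_{m+q}(BSO(n))$, then $\gamma(\zeta')=\gamma(\zeta)\pm j(d)$.* Move the disc to $D^m\times D^q$ with $D^m$ inside an open hemisphere $H$ and $b\notin D^q$. Represent $d$ by a map on $\partial(D^m\times D^q)=\partial D^m\times D^q\cup D^m\times\partial D^q$ that is $1$ outside a small disc in the interior of $\partial D^m\times D^q$. Then $\zeta'|_{D^m\times B}$ is $\mathrm{pr}^*V_0$, glued to $\zeta|_{(H\setminus D^m)\times B}$ by the map $\partial D^m\to G(V_0)$, supported in $D^q$, adjoint to $d$. Extending this map radially over $H\setminus D^m$ (it is $1$ near the radius of $P_*$, by choice of the small disc) trivializes $\zeta'$ over $H$ and multiplies the clutching function of $\zeta$ by this map or its inverse. That adds $\pm j(d)$.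

**F5.** *If $u:B\to B$ is smooth of degree $d$, then $u^*j(\beta)=j(d\beta)$ in $\pi_{m-1}(G(u^*V_0))$.* Choose $D$ around a regular value different from $b$ and $u(b)$, small enough that $u^{-1}(D)$ is a disjoint union of discs not containing $b$, each mapped diffeomorphically. The pulled back family is a product of families supported in these discs, of classes $\pm j(\beta)$ with total sign $d$.

## 7. The clutching class of $V_-$ over a sphere in $M_+$

In this section $m$ is even, $l\equiv0$ mod $4$, $l\ge12$, and $\operatorname{tr}(P_0\cdots P_m)=0$ if $m\equiv0$ mod $4$. Put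
$$p=l-2=q+m-1 .$$
Then $p\equiv2$ mod $4$, $p\ge10$, and $q=l-m-1$ is odd. Moreover $q\ne1$: otherwise $l=m+2$, so $m\ge10$. But $\delta(m)\ge m$ for $m=2,4,6,8$ and $\delta(m+8)=16\,\delta(m)$ give $\delta(m)\ge2m>m+2$ for all even $m\ge10$, contradicting $\delta(m)\mid l$. So $q\ge3$ and $p\ge m+2$.

**The sphere.** Fix a unit vector $u\in E_+(P_0)$. The vectors $P_1u,\dots,P_mu$ are orthonormal in $E_-(P_0)$. The unit vectors $v\in E_-(P_0)$ orthogonal to them form a sphere $S^q$ ($l-m-1=q$), and $x_v=(u+v)/\sqrt2\in M_+$: $\langle P_0x_v,x_v\rangle=\frac12(1-1)=0$ and $\langle P_ix_v,x_v\rangle=\langle P_iu,v\rangle=0$. Fix $v'\in S^q$ as base point $b$ and restrict everything to $Y=S^m\times S^q$.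

Over $P_0\times S^q$ we have $(P_0x_v)_-=-v/\sqrt2$ and $(P_ix_v)_-=P_iu/\sqrt2$, so $V_-=\{v,P_iu\}^\perp=TS^q$. Hence $V_0:=V_-|_{P_*\times S^q}\cong TS^q$, which becomes trivial after adding one line. Let $\gamma=\gamma(V_-)$ and $\gamma^{(i)}=\gamma(V_-\oplus\mathbb R^i)=\gamma\oplus1$. The bundle $V_0\oplus\mathbb R^{m-1}$ has rank $p$ and is trivial; a trivialization splits off from $\gamma^{(m-1)}$, by F2, a component $\gamma_1\in\pi_{m-1+q}(SO(p))=\pi_p(SO(p))$.

Let $\partial_n:\pi_{r+1}(S^n)\to\pi_r(SO(n))$ be the boundary map of $SO(n)\to SO(n+1)\to S^n$. Up to sign, $\partial_n(\iota)$ is the clutching class of $TS^n$.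

**Proposition 8.** For a suitable trivialization of $V_0\oplus\mathbb R^{m-1}$, $\gamma_1$ maps to $\pm\partial_{p+1}(\iota)$ in $\pi_p(SO(p+1))$.

**Step 1: two sections of $E_-$.** The purpose is to exhibit $V_-\oplus\mathbb R^m$ as the complement of a section of a bundle pulled back from $S^m$. Let $E=E_-$ over $Y$, of rank $l=p+2$. Put $\sigma(P,v)=(P_0x_v)_-$ and $s(P)=(P_0x_{v'})_-$. Both have norm$^2$ $\frac12$ by (2); normalize them. By (2), $\sigma^\perp=V_-\oplus\mathrm{span}\{(P_ix_v)_-:i\ge1\}\cong V_-\oplus\mathbb R^m$, while $s$ and $s^\perp$ are pulled back from $S^m$.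

**Step 2: $\sigma=-s$ at exactly one point.** $\sigma=-s$ iff $w:=2u-(v+v')\in E_+(P)$. Write $P=\cos\phi\,P_0+\sin\phi\,Q$ with $Q\in\mathrm{span}(P_1,\dots,P_m)$ a unit vector; $Q$ exchanges $E_\pm(P_0)$. The $E_+(P_0)$-component of $Pw=w$ reads
$$2\cos\phi\,u-\sin\phi\,Q(v+v')=2u .$$
Since $\langle Q(v+v'),u\rangle=\langle v+v',Qu\rangle=0$, the inner product with $u$ gives $\cos\phi=1$. So $P=P_0$, and then $Pw=w$ forces $v=-v'$.

**Step 3: the intersection is transversal.** At this point let $P=P_0+\epsilon B+\cdots$ and $v=-v'+\epsilon w'+\cdots$, with $B\in\mathrm{span}(P_1,\dots,P_m)$ and $w'\in E_-(P_0)$, $w'\perp v',P_iu$. To first order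
$$\tfrac12(1-P)(2u-(v+v'))=\tfrac12(1-P_0-\epsilon B)(2u-\epsilon w')=-\epsilon(w'+Bu)+\cdots ,$$
and $(B,w')\mapsto w'+Bu$ is an isomorphism onto $\{v'\}^\perp\subset E_-(P_0)$, the tangent space of the fiber sphere there. So $\sigma(Y)$ and $(-s)(Y)$ meet in $S(E)$ in one transversal point. Their intersection number is $\pm1$ and does not change under homotopies of $\sigma$.

**Step 4: pushing $\sigma$ into the top cell.** On $S^m\times v'$, $\sigma=s$. On $P_*\times S^q$, $\sigma$ is a map to $S^{l-1}$, homotopic rel $v'$ to the constant $s$ because $q<l-1$. By homotopy extension $\sigma$ is homotopic to a section equal to $s$ on $S^m\times v'\cup P_*\times S^q$. Near this set it is close to $s$, and a cut-off straight-line homotopy makes it equal to $s$ there. So $\sigma\simeq\sigma'$ with $\sigma'=s$ outside a disc in the top cell. In a trivialization of $E$ over the disc with $s$ constant, $\sigma'$ is a map $D^{p+1}/\partial\to S^{l-1}=S^{p+1}$ (note $\dim Y=m+q=p+1$), of degree $\pm1$ by Step 3.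

**Step 5: reading off the class.** Over the disc, $\sigma'^\perp$ is the pullback of $TS^{p+1}$ by a map of degree $\pm1$. So $\sigma'^\perp$ differs from $s^\perp$ by $\pm\partial_{p+1}(\iota)\in\pi_p(SO(p+1))$. The bundle $s^\perp$ is pulled back from $S^m$: its restriction to $P_*\times S^q$ has a constant frame, and in it the clutching function takes values in constant maps, so the second component of $\gamma(s^\perp)$ is $0$. By F4, $V_-\oplus\mathbb R^m\cong\sigma^\perp\cong\sigma'^\perp$ has a clutching class with second component $\pm\partial_{p+1}(\iota)$, for a certain trivialization of $V_0\oplus\mathbb R^m$ (orient $V_0$ accordingly). Any two trivializations differ by a map $S^q\to SO(p+1)$, and $\pi_q(SO(p))\to\pi_q(SO(p+1))$ is onto since $q<p$. So this trivialization is, up to homotopy, induced from one of $V_0\oplus\mathbb R^{m-1}$. For that one, $\gamma_1$ maps to $\pm\partial_{p+1}(\iota)$. $\square$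

**Proposition 9.** If $V_+\cong V_-$ over $Y$, then $2\gamma_1=0$.

**Step 1: $\gamma$ is conjugate to $-\gamma$.** As $m$ is even, the antipodal map of $S^m$ is homotopic to the reflection $f$ of F1, so (4) gives $V_+\cong f^*V_-$. If $V_+\cong V_-$, F1 gives $a\in\mathrm{Aut}(V_0)$ with $a\gamma a^{-1}=-\gamma$. The rank $q$ is odd, so replacing $a$ by $-a$ if necessary we may take $a\in G(V_0)$. Hence
$$(a\oplus1)\,\gamma^{(m-1)}\,(a\oplus1)^{-1}=-\gamma^{(m-1)} .$$

**Step 2: a class $\rho$ that carries the evaluation and commutes with $a\oplus1$.** By F3 conjugation is harmless on $\operatorname{im}j=\ker ev_b$, but $ev_b(\gamma^{(m-1)})$ need not be zero. We claim that there is $\rho\in\pi_{m-1}(SO(m-1))$, acting on the summand $\mathbb R^{m-1}$, with the same image as $ev_b(\gamma^{(m-1)})$ in $\pi_{m-1}(SO(p))=\pi_{m-1}(SO)$ (recall $p\ge m+2$). By (3) this image is the stable class $[E_-]\in\widetilde{KO}(S^m)$.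

* If $m\equiv0$ mod $4$, it is $0$ by the trace assumption and Section 4. If $m\equiv6$ mod $8$, the group is $0$. If $m=2$, $E_-$ is the sum of $k=l/2$ copies of $L_-$, $k$ is even, and the group is $\mathbb Z_2$. In these cases take $\rho=0$.
* If $m\equiv2$ mod $8$ and $m\ge10$, lift the class to $\theta\in\pi_{m-1}(SO(m))$, which maps onto $\pi_{m-1}(SO)$. The Euler number of the corresponding bundle over $S^m$ is even, since $w_m$ of a bundle over $S^m$ vanishes for $m\ne1,2,4,8$ (Milnor). The bundle $TS^m$ is stably trivial with Euler number $2$. Subtracting a multiple of its class makes the Euler number $0$ without changing the stable class. The Euler number is the image in $\pi_{m-1}(S^{m-1})$, so now $\theta$ lifts to $\pi_{m-1}(SO(m-1))$.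

**Step 3: conclusion.** The class $[1_{V_0}\oplus\rho]$ is fixed under conjugation by $a\oplus1$, since the two commute. The difference $\gamma^{(m-1)}-[1_{V_0}\oplus\rho]$ lies in $\ker ev_b=\operatorname{im}j$ and is fixed by F3. So $\gamma^{(m-1)}$ is fixed; by Step 1, $2\gamma^{(m-1)}=0$, and $2\gamma_1=0$. $\square$

Everything now depends on one question of homotopy theory: can an element of $\pi_p(SO(p))$ that maps to $\pm\partial_{p+1}(\iota)$ have order $2$?

## 8. Lifts of the tangent bundle class to $\pi_p(SO(p))$ and $\pi_p(SO(p-1))$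

We write $\eta$ for the Hopf classes; $\pi_{n+1}(S^n)=\mathbb Z_2\eta$ and $\pi_{n+2}(S^n)=\mathbb Z_2\eta^2$ for $n\ge3$. Let $ev:SO(n)\to S^{n-1}$ be evaluation at a unit vector.

**Lemma 10.** Let $p\equiv2$ mod $4$, $p\ge10$.

(a) $\partial_{p-1}(\eta^2)\ne0$ in $\pi_p(SO(p-1))$.

(b) $\partial_p(\eta)\ne0$ in $\pi_p(SO(p))$.

(c) If $b\in\pi_p(SO(p))$ maps to $\pm\partial_{p+1}(\iota)\in\pi_p(SO(p+1))$, then $2b=\partial_p(\eta)\ne0$.

(d) If $\beta\in\pi_p(SO(p-1))$ maps to a $b$ as in (c), then $4\beta=\partial_{p-1}(\eta^2)\ne0$.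

Part (a) carries the weight; the other parts follow from it by moving through Stiefel manifolds.

### 8.1 Proof of (a): a Thom class pulled back along a zero section

By exactness of $\pi_{p+1}(SO(p))\to\pi_{p+1}(S^{p-1})\to\pi_p(SO(p-1))$ we must show $ev_*\alpha\ne\eta^2$ for every $\alpha\in\pi_{p+1}(SO(p))$. Let $\xi$ be the rank-$p$ bundle over $S^{p+2}$ with clutching function $\alpha$; it is spin. The plan is to compute one $KO$-class in two ways. One way sees $ev_*\alpha$, and the other shows that the class is zero.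

**Step 1: the zero section is a suspension of $ev_*\alpha$.** Write $S^{p+2}=D_1\cup D_2$. Take the section of $\xi$ that is a constant unit vector on $D_1$ and is $sy\mapsto s\,ev\,\alpha(y)$ on $D_2$ ($0\le s\le1$, $y\in S^{p+1}$). Rescale its length $s$ to $\tau s/(1-\tau s)\in[0,\infty]$, $0\le\tau\le1$. In the Thom space $T(\xi)$ this is a homotopy, through based maps from $S^{p+2}_+$ (a disjoint base point added), which starts at the zero section. At $\tau=1$ it sends $D_1$ to $\infty$ and $sy\in D_2$ to the vector $\frac s{1-s}ev\,\alpha(y)$ over $sy$. Contracting $D_2$ to its center moves the image into one fiber. So the zero section is homotopic to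
$$S^{p+2}_+\to S^{p+2}\xrightarrow{\ \pm\Sigma ev_*\alpha\ }S^p\subset T(\xi).$$

**Step 2: the class, seen through $ev_*\alpha$.** Choose $d>0$ even with $p+d=8N$. Recall that $Cl_{8N}$ is a real matrix algebra, with irreducible graded module $\Delta_{8N}=\Delta^+_{8N}\oplus\Delta^-_{8N}$ of real dimension $2^{4N}$. The Atiyah–Bott–Shapiro Thom class $U\in\widetilde{KO}(T(\xi\oplus\mathbb R^d))$ is given by the bundles $\Delta^\pm_{8N}(\xi\oplus\mathbb R^d)$ and Clifford multiplication, and it restricts to a generator of $\widetilde{KO}(S^{8N})$ on a fiber. Let $z:\Sigma^d(S^{p+2}_+)\to T(\xi\oplus\mathbb R^d)=\Sigma^dT(\xi)$ be the $d$-fold suspended zero section. By Step 1, $z^*U$ lies in the summand $\widetilde{KO}(S^{8N+2})=\mathbb Z_2$ of $\widetilde{KO}(\Sigma^d(S^{p+2}_+))=\widetilde{KO}(S^{8N+2})\oplus\widetilde{KO}(S^d)$, and equals $\pm(\Sigma^{d+1}ev_*\alpha)^*(\mathrm{gen})$. If $ev_*\alpha=\eta^2$ this is nonzero, because multiplication by $\eta^2$, $\widetilde{KO}(S^{8N})\to\widetilde{KO}(S^{8N+2})$, is nonzero.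

**Step 3: $z^*U$ is the realification of a complex class.** By definition $z^*U$ is given by $\Delta^\pm_{8N}(\xi\oplus\mathbb R^d)$ with Clifford multiplication by $t\in\mathbb R^d$. Let $\omega_p=e_1\cdots e_p$. As $p\equiv2$ mod $4$, $\omega_p^2=-1$. As $p$ is even, $\omega_p$ commutes with $Cl_p^0\supset Spin(p)$ and with $\mathbb R^d$, and it is even. So $\omega_p$ is a complex structure on the bundles $\Delta^\pm_{8N}(\xi\oplus\mathbb R^d)$ that commutes with the maps $t$, and $z^*U=r(\kappa)$ for a class $\kappa\in\widetilde K(\Sigma^d(S^{p+2}_+))$.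

**Step 4: identification of $\kappa$.** $(\Delta_{8N},\omega_p)$ is a complex $Cl_d\otimes\mathbb C$-module of complex dimension $2^{4N-1}$. The algebra $Cl_d\otimes\mathbb C$ is a matrix algebra with irreducible module $S_d$ of dimension $2^{d/2}$. So $\Delta_{8N}=M'\otimes S_d$ with $\dim_{\mathbb C}M'=2^{r-1}$, $r=p/2$. The algebra $Cl_p^0$ commutes with $Cl_d$ and $\omega_p$, so it acts on $M'$, with $\omega_p=i$. Since $Cl_p^0\otimes\mathbb C$ has exactly two irreducible modules, both of dimension $2^{r-1}$, distinguished by $\omega_p=\pm i$, $M'$ is one of the half-spin modules $\Delta_p^\pm$. Next compare the grading operator $\varepsilon$ of $\Delta_{8N}$ with that of $S_d$, which is a scalar multiple of the volume element of $Cl_d$. Both anticommute with $\mathbb R^d$, they commute with each other and with $Cl_p^0$ (the volume element of $Cl_d$ is even), and they are complex linear. Their quotient commutes with $Cl_d$, so it is an involution of $M'$ commuting with $Cl_p^0$; by Schur it is $\pm1$. Therefore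
$$\kappa=\pm[M'(\xi)]\cdot(\text{Bott class of }S^d).$$
The Chern character maps $\widetilde K(S^{p+2})$ isomorphically to integral cohomology. So the component of $\kappa$ in $\widetilde K(S^{8N+2})=\mathbb Z$ is $\pm c$ with $c=\int_{S^{p+2}}ch(M'(\xi))$, and $z^*U=c\cdot r(\mathrm{gen})\in\mathbb Z_2$.

**Step 5: $c$ is even.** Put $p+2=4j$, so $j\ge3$ and $r=2j-1$. Let $\pm x_i$ be the formal roots of $\xi$. The difference $ch(\Delta^+)-ch(\Delta^-)=\pm\prod(e^{x_i/2}-e^{-x_i/2})$ is divisible by $e(\xi)\in H^p(S^{p+2})=0$. So $c=\frac12\int ch(\Delta(\xi))$ with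
$$ch(\Delta)=\prod_{i=1}^r(e^{x_i/2}+e^{-x_i/2})=2^r\exp\sum_i\log\cosh(x_i/2).$$
Over a sphere products of classes of positive degree vanish, so only the power sum $s_{2j}=\sum x_i^{2j}$ contributes. From $ch(\xi\otimes\mathbb C)=\sum(e^{x_i}+e^{-x_i})$ we get $\int s_{2j}=(2j)!\,T/2$ with $T=\int ch(\xi\otimes\mathbb C)\in\mathbb Z$. Integrating $\frac12\tanh(x/2)=\sum_{n\ge1}\frac{(2^{2n}-1)B_{2n}}{(2n)!}x^{2n-1}$ gives
$$\log\cosh(x/2)=\sum_{n\ge1}\frac{(2^{2n}-1)B_{2n}}{2n\,(2n)!}\,x^{2n}.$$
Hence
$$c=\frac12\cdot2^{2j-1}\cdot\frac{(2^{2j}-1)B_{2j}}{2j\,(2j)!}\cdot\frac{(2j)!\,T}2=2^{2j-3}\,T\,(2^{2j}-1)\,\frac{B_{2j}}{2j}.$$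
By von Staudt, $v_2(B_{2j})=-1$, so $v_2(c)\ge2j-5-v_2(j)$. For $j=3,4$ this bound is $1$. For $j\ge5$, $v_2(j)\le j-3$, and the bound is at least $j-2$. So $c$ is even and $z^*U=0$. By Step 2, $ev_*\alpha\ne\eta^2$. This proves (a).

### 8.2 The mod $2$ Moore space in $V_{p+1,2}$, and (b)

Let $V_{p+1,2}=SO(p+1)/SO(p-1)$, with $S^{p-1}\xrightarrow{i}V_{p+1,2}\to S^p$ and boundary map $\partial':\pi_{p+1}(V_{p+1,2})\to\pi_p(SO(p-1))$. This is the unit tangent bundle of $S^p$. Since $p$ is even, its Euler number is $2$, and $V_{p+1,2}=S^{p-1}\cup_2e^p$ below dimension $2p-1$. The boundary map $\pi_{p+1}(S^p)\to\pi_p(S^{p-1})$ sends $\eta$ to $\pm2\eta=0$, so $\eta$ lifts to some $\tilde\eta\in\pi_{p+1}(V_{p+1,2})$.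

**Step 1: $2\tilde\eta=i\eta^2$.** As $p\ge10$ we are in the stable range. Let $C=S^0\cup_2e^1$ be the mod $2$ Moore spectrum, $i:S^0\to C$, and $h:C\to S^1$ the pinch map. The fact we need is $2\cdot\mathrm{id}_C=i\eta h$ (Barratt, Toda). Here is a proof. Since $2i=0$, $2\cdot\mathrm{id}_C=g\circ h$ with $g\in\pi_1(C)$, and the exact sequence of the cofibration gives $\pi_1(C)=\{0,i\eta\}$. So $2\cdot\mathrm{id}_C$ is $0$ or $i\eta h$. If it were $0$, its cofiber $C\wedge C$ would be $C\vee\Sigma C$, where $Sq^2$ vanishes on $H^0(\,\cdot\,;\mathbb Z_2)$. But for the generator $x\in H^0(C;\mathbb Z_2)$ the Cartan formula gives $Sq^2(x\otimes x)=Sq^1x\otimes Sq^1x\ne0$. So $2\cdot\mathrm{id}_C=i\eta h$, and $2\tilde\eta=i\eta h\tilde\eta=i\eta^2$.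

**Step 2: naturality.** Comparing fibrations, $\partial'i=\partial_{p-1}$, and $\partial'\tilde\eta$ maps to $\partial_p(\eta)$ in $\pi_p(SO(p))$. Also
$$\ker\bigl(\pi_p(SO(p-1))\to\pi_p(SO(p))\bigr)=\{0,\partial_{p-1}(\eta^2)\}\tag{6}$$
is killed by $2$.

**Step 3: proof of (b).** If $\partial_p(\eta)=0$, then $\partial'\tilde\eta$ lies in the kernel (6), so $0=2\partial'\tilde\eta=\partial'(i\eta^2)=\partial_{p-1}(\eta^2)$, contradicting (a).

### 8.3 The cells of $V_{p+3,3}$, and (c), (d)

**Step 1: $\pi_{p+1}(V_{p+2,2})$.** The fibration $S^p\xrightarrow{i}V_{p+2,2}\to S^{p+1}$ has a section, as $p+1$ is odd. So $\pi_{p+1}(V_{p+2,2})=\mathbb Z x\oplus\mathbb Z_2\,i\eta$ with $x$ mapping to $\iota$. Let $\partial:\pi_{p+1}(V_{p+2,2})\to\pi_p(SO(p))$ be the boundary map of $SO(p)\to SO(p+2)\to V_{p+2,2}$. By naturality $\partial(i\eta)=\partial_p(\eta)$, and $\partial x\mapsto\partial_{p+1}(\iota)$ in $\pi_p(SO(p+1))$.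

**Step 2: a relation $2\partial x=\partial_p(\eta)$.** $V_{p+3,3}=SO(p+3)/SO(p)$ fibers over $S^{p+2}$ with fiber $V_{p+2,2}$. So it is $V_{p+2,2}$ with one $(p+2)$-cell and cells of dimension at least $2p+2$ attached. The attaching class of the $(p+2)$-cell is $\pm2x+\varepsilon\,i\eta$: its image in $\pi_{p+1}(S^{p+1})$ is $\pm$ the Euler number of $S^{p+2}$, which is $2$ as $p+2$ is even. We claim $\varepsilon=1$. If $\varepsilon=0$, then through dimension $p+3$ the space looks homologically like $S^p\vee(S^{p+1}\cup_2e^{p+2})$, mapped in by $i$, $x$ and the cell. This retracts onto $S^p$, so $Sq^2$ would vanish on $H^p(\,\cdot\,;\mathbb Z_2)$. But in these dimensions $V_{p+3,3}$ is $\mathbb{RP}^{p+2}/\mathbb{RP}^{p-1}$, where $Sq^2:H^p\to H^{p+2}$ is multiplication by $\binom p2\equiv1$ mod $2$. So $\varepsilon=1$, and $\pm2x+i\eta$ dies in $\pi_{p+1}(V_{p+3,3})$. The map $\partial$ factors through $\pi_{p+1}(V_{p+3,3})$, by the fibration $SO(p)\to SO(p+3)\to V_{p+3,3}$. So $\pm2\partial x+\partial_p(\eta)=0$, that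 is, $2\partial x=\partial_p(\eta)$, since $2\partial_p(\eta)=0$.

**Step 3: proof of (c).** For a suitable sign, $b\mp\partial x$ is in $\ker(\pi_p(SO(p))\to\pi_p(SO(p+1)))=\{0,\partial_p(\eta)\}$. Hence $2b=\pm2\partial x=\partial_p(\eta)$, nonzero by (b).

**Step 4: proof of (d).** By (c), $2\beta-\partial'\tilde\eta$ maps to $2b-\partial_p(\eta)=0$, so it lies in the kernel (6). Hence $4\beta=2\partial'\tilde\eta=\partial'(i\eta^2)=\partial_{p-1}(\eta^2)\ne0$. $\square$

The proof also shows why Proposition 9 was set up with $m-1$ trivial lines and not $m$: the image of $2\partial x=\partial_p(\eta)$ in $\pi_p(SO(p+1))$ is zero, so $2\partial_{p+1}(\iota)=0$ and the obstruction is invisible one step later.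

## 9. Non-isomorphism for $m$ even, $4\mid l$, $l\ge12$; an element of order at least $8$ for $m=2$

**Proposition 11.** If $m$ is even, $l\equiv0$ mod $4$ and $l\ge12$, then $V_+\not\cong V_-$.

*Proof.* If $m\equiv0$ mod $4$ and $\operatorname{tr}(P_0\cdots P_m)\ne0$, use Theorem 2. Otherwise we are in the situation of Section 7. By Proposition 8 and Lemma 10(c) with $b=\gamma_1$, $2\gamma_1=\partial_p(\eta)\ne0$. If $V_+\cong V_-$, restriction to $Y$ and Proposition 9 would give $2\gamma_1=0$. $\square$

For $m=2$ we extract more. The next statement is about an explicit loop and is what the remaining case needs.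

**Proposition 12.** Let $k'\ge6$ be even and $p=2k'-2$. Over $S^{2k'-3}\subset\mathbb C^{k'-1}$, with points $w$, let $\kappa^0$ be the loop $\theta\mapsto1\oplus e^{i\theta}$ of automorphisms of $\mathbb R\oplus w^{\perp_{\mathbb C}}$. Then $\kappa^0=\pm j(\beta)$ with $\beta\in\pi_p(SO(p-1))$ and $4\beta\ne0$.

**Step 1: $\kappa^0$ is $\pm\gamma(V_-)$ for $m=2$, $l'=2k'$.** Here $l'\equiv0$ mod $4$, $l'\ge12$, so Section 7 applies with $p=l'-2$, $q=p-1=2k'-3$. In the coordinates of Section 5 with $P_0=\sigma_3\otimes1$, the fixed vector is $e_1\otimes u$, and $P_1,P_2$ take it to $e_2\otimes u$ and $e_2\otimes iu$. So the sphere $S^q$ consists of $e_2\otimes w$ with $w$ a unit vector in $u^{\perp_{\mathbb C}}=\mathbb C^{k'-1}$. There $N=w^{\perp_{\mathbb C}}$ (in $\mathbb C^{k'-1}$), and (5) gives $V_-\cong\mathbb R\oplus L_-\otimes N$. The line bundle $L_-$ has degree $\pm1$, so its clutching function is $e^{\pm i\theta}$. Hence $V_0\cong\mathbb R\oplus w^{\perp_{\mathbb C}}$ and $\gamma=\gamma(V_-)=\pm\kappa^0$. (An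 orientation-reversing identification only changes $\beta$ by conjugation with a reflection, an automorphism of $\pi_p(SO(p-1))$.)

**Step 2: $\gamma=j(\beta)$ with $4\beta\ne0$.** We have $ev_b(\gamma)=0$, because $\pi_1(SO(q))=\pi_1(SO)$ and the stable class is $0$ ($k'$ is even). By F2, $\gamma=j(\beta)$ with $\beta\in\pi_{1+q}(SO(q))=\pi_p(SO(p-1))$. As $j$ is compatible with adding $\mathbb R^{m-1}=\mathbb R$, $\beta$ maps to $\gamma_1\in\pi_p(SO(p))$, and $\gamma_1$ maps to $\pm\partial_{p+1}(\iota)$. By Lemma 10(d), $4\beta\ne0$. $\square$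

## 10. A degree-two map into $V_2(\mathbb C^k)$: $m=2$, $l=2k$, $k\ge5$ odd

Here $l-2\equiv0$ mod $4$, so Lemma 10 does not apply to $p=l-2$. Instead put $p=2k$, which is $\equiv2$ mod $4$ and $\ge10$. We use a larger sphere, and pay for it with a factor $2$. This is where $4\beta\neq0$ is needed.

**Proposition 13.** For $m=2$, $l=2k$, $k\ge5$ odd, $V_+\not\cong V_-$.

**Step 1: a sphere $S^{2k-1}\to M_+$.** In the fibration $S^{2k-3}\to V_2(\mathbb C^k)\to S^{2k-1}$, $(u,v)\mapsto u$, the boundary map goes from $\pi_{2k-1}(S^{2k-1})$ to $\pi_{2k-2}(S^{2k-3})=\mathbb Z_2$, so it kills $2\iota$. Hence there is a smooth $\psi=(u,v):S^{2k-1}\to V_2(\mathbb C^k)\cong M_+$ with $u$ of degree $2$. Pull everything back to $S^2\times B$, $B=S^{2k-1}$.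

**Step 2: the clutching classes.** By (5), $V_\pm\cong\mathbb R\oplus L_\pm\otimes N$ with $N=\{u,v\}^{\perp_{\mathbb C}}$. Put $V_0=\mathbb R\oplus N$, of rank $2k-3$. Up to sign $\gamma(V_+)=:\gamma$ is the loop $1\oplus e^{i\theta}$, and $\gamma(V_-)=-\gamma$, as $L_-\cong\bar L_+$. Suppose $V_+\cong V_-$. By F1, $a\gamma a^{-1}=-\gamma$ for some $a\in\mathrm{Aut}(V_0)$, and as the rank is odd we may take $a\in G(V_0)$.

**Step 3: adding $\mathbb Cv$.** The purpose is to complete $N$ to $u^{\perp_{\mathbb C}}$, which is pulled back by $u$. Let $F=V_0\oplus\mathbb Cv=\mathbb R\oplus u^{\perp_{\mathbb C}}$, of rank $2k-1$, and consider in $\pi_1(G(F))$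
$$\kappa=\gamma\oplus1_{\mathbb Cv},\qquad \kappa_2=1_{V_0}\oplus e^{i\theta}|_{\mathbb Cv},\qquad \kappa_1=1_{\mathbb R}\oplus e^{i\theta}|_{u^\perp},\qquad \kappa=\kappa_1-\kappa_2 ,$$
where $\gamma$ is the loop $1\oplus e^{i\theta}$ (the overall sign does not matter).

* $\kappa_2$ commutes with $a\oplus1$. Moreover $2\kappa_2=0$: it is a double rotation inside the rank-$3$ subbundle $\mathbb R\oplus\mathbb Cv$, trivialized by $1,v,iv$, and $\pi_1(SO(3))=\mathbb Z_2$.
* $ev_b(\kappa_1)=k-1\equiv0$ in $\pi_1(SO(2k-1))=\mathbb Z_2$, as $k$ is odd. So $\kappa_1\in\operatorname{im}j$, and by F3 it is fixed under conjugation by $a\oplus1$.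

Hence $(a\oplus1)\kappa(a\oplus1)^{-1}=\kappa$. But it is also $-\kappa$. So $0=2\kappa=2\kappa_1-2\kappa_2=2\kappa_1$.

**Step 4: the contradiction.** $\kappa_1=u^*\kappa^0$, with $\kappa^0$ the loop $1\oplus e^{i\theta}$ on $\mathbb R\oplus w^{\perp_{\mathbb C}}$ over $S^{2k-1}\ni w$. Proposition 12 with $k'=k+1$ (even, $\ge6$; there $p=2k'-2=2k$) gives $\kappa^0=\pm j(\beta)$ with $\beta\in\pi_p(SO(p-1))$, $4\beta\ne0$. By F5, $\kappa_1=j(\pm2\beta)$, so $2\kappa_1=0$ says $j(4\beta)=0$. For $m=2$ the map $j$ is injective (F2), so $4\beta=0$, a contradiction. $\square$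

## 11. Proof of Theorem 3 by cases in $(m,l)$

By Proposition 4 the question is whether $V_+\cong V_-$. For odd $m$ they are isomorphic by Proposition 5. Let $m$ be even.

* $m=2$: $\delta(2)=2$ and $q\ge1$, so $l$ is even and $l\ge4$. For $l=4,8$ they are isomorphic (Proposition 6), for $l=6$ too (Proposition 7). For $l\equiv0$ mod $4$, $l\ge12$: not isomorphic (Proposition 11). For $l\equiv2$ mod $4$, $l\ge10$: not isomorphic (Proposition 13).
* $m=4$: $4\mid l$ and $l\ge8$. For $l=8$: isomorphic if the trace is $0$ (Proposition 6), not even stably isomorphic otherwise (Theorem 2). For $l\ge12$: not isomorphic (Proposition 11).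
* $m=6$: $8\mid l$. For $l=8$: isomorphic (Proposition 6). For $l\ge16$: not isomorphic (Proposition 11).
* $m\ge8$: $8\mid\delta(m)\mid l$ and $l\ge m+2\ge10$, so $4\mid l$ and $l\ge12$: not isomorphic (Proposition 11). $\blacksquare$
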